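
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Eight triples on ten vertices: the value $\pi(3,8)=\frac{3}{16}$}


\begin{abstract}
Let $f^{(3)}(n;10,8)$ be the maximum number of edges in an $n$-vertex $3$-uniform
hypergraph in which no eight edges span at most ten vertices. We prove that
$f^{(3)}(n;10,8)\le \frac{3}{16}n^2+o(n^2)$. Together with the known lower bound this gives
$\pi(3,8)=\frac{3}{16}$, as conjectured. The bound follows from an exact inequality: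
in a $3$-graph without small dense sets of edges, the number of vertex pairs captured by
configurations of at most four edges exceeds $\frac83$ times the number of edges, and
the constant $\frac83$ is best possible.
\end{abstract}

\section{Introduction}

\subsection{The problem}

For integers $r\ge 3$, $s$ and $k\ge 2$, let $f^{(r)}(n;s,k)$ be the maximum number of edges in
an $n$-vertex $r$-uniform hypergraph that contains no $k$ edges spanning at most $s$ vertices.
We are concerned with the choice $s=rk-2k+2$. It is a natural threshold: start with one edge
and add edges one at a time, each meeting the vertices used so far in exactly two vertices.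
Each new edge brings $r-2$ new vertices, so after $k$ edges one has
$r+(k-1)(r-2)=rk-2k+2$ vertices. The condition thus forbids every set of $k$ edges
that is at least as crowded as edges glued together along pairs. Edges are then naturally counted
against pairs, and one puts
\[
\pi(r,k):=\lim_{n\to\infty} n^{-2} f^{(r)}(n;rk-2k+2,k).
\]
This limit is known to exist for all $r\ge3$ and $k\ge2$.

Two easy cases show how pairs are counted. Let $r=3$, so that $s=k+2$.
For $k=2$ the condition says that no two edges share two vertices. Each edge then owns
three pairs, and $f^{(3)}(n;4,2)\le\frac13\binom n2$, with equality for Steiner triple systems.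
For $k=3$ no three edges span at most five vertices. Link two edges when they share two vertices.
A connected component has at most two edges, since three connected edges span at most five vertices.
A single edge covers three pairs, two linked edges $abx,aby$ cover five, and different components
cover different pairs. So every edge pays for at least $\frac52$ pairs, and
$f^{(3)}(n;5,3)\le\frac25\binom n2$.

For $k=8$ it is known that $\pi(r,8)=\frac1{r^2-r}$ for every $r\ge4$. This is the value given
by a system in which every pair lies in exactly one edge. For $r=3$ that value would
be $\frac16$, but it is known that $\pi(3,8)\ge\frac3{16}>\frac16$. The conjecture, which we take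
from \cite{PS}, is that $\pi(3,8)=\frac3{16}$. We prove it.

\begin{theorem}\label{thm:main}
$f^{(3)}(n;10,8)\le\frac3{16}n^2+o(n^2)$. Consequently $\pi(3,8)=\frac3{16}$.
\end{theorem}

The second statement combines the upper bound with the known lower bound just quoted.

\subsection{The exact inequality}

In terms of pairs, Theorem~\ref{thm:main} says that an edge costs $\frac83$ pairs, since
$\frac38\cdot\frac{n^2}{2}=\frac3{16}n^2$. As in the two easy cases, the
theorem comes from assigning pairs to edges. It is no longer enough to count the pairs that
lie in edges: seven edges glued along pairs cover only $3+6\cdot2=15$ pairs, and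
$\frac{15}7<\frac83$. We must also count pairs that are only \emph{captured} by small
crowded sets of edges. Here are the definitions.

From now on an \emph{edge} is an edge of a $3$-graph, i.e.\ a triple of vertices; a \emph{pair} is a pair
of vertices. All $3$-graphs are finite, and we identify a $3$-graph with its edge set.
For a nonempty set $S$ of edges, $V(S)$ is the union of its members, and
\[
\varphi(S)=|V(S)|-|S| .
\]
We say that $S$ \emph{captures} a pair $p$ if $p\subseteq V(S)$; the pair need not lie in an edge of $S$.
A single edge has $\varphi=2$, and gluing an edge along exactly two vertices keeps $\varphi$ unchanged.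

\begin{definition}
A $3$-graph $G$ is \emph{admissible} if every nonempty $S\subseteq G$ satisfies
\[
\varphi(S)\ge2\ \text{ if } |S|\le7,\qquad \varphi(S)\ge3\ \text{ if }|S|=8 .
\]
A \emph{$j$-configuration} in an admissible $G$, where $1\le j\le7$, is a set of $j$ edges with
$\varphi=2$, i.e.\ spanning exactly $j+2$ vertices. Let $P_{\le4}(G)$ be the set of pairs captured by
some $j$-configuration $A\subseteq G$ with $j\le4$.
\end{definition}

So eight edges span at least eleven vertices, and $\ell$ edges with $2\le\ell\le7$
span at least $\ell+2$.

\begin{theorem}\label{thm:sharp}
Every nonempty admissible $3$-graph $G$ satisfies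
\[
|P_{\le4}(G)|>\tfrac83\,|G| .
\]
In particular, an admissible $3$-graph on $n\ge3$ vertices has fewer than $\frac38\binom n2$
edges. The constant $\frac83$ is best possible: the infimum of $|P_{\le4}(G)|/|G|$ over nonempty
admissible $G$ equals $\frac83$, and it is not attained.
\end{theorem}

Section~\ref{sec:merge} contains the basic tool and works out the smallest instance of the main idea.
Section~\ref{sec:red} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:sharp}; besides the
lower bound, the only result used there without proof is a theorem of Ruzsa and Szemer\'edi.
Sections~\ref{sec:O}--\ref{sec:disch} prove the inequality, and Section~\ref{sec:opt} shows that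
$\frac83$ cannot be improved.

\section{Merging configurations}\label{sec:merge}

Throughout this section $G$ is admissible.

\subsection{The basic tool}

\begin{lemma}[Merging]\label{lem:merge}
Let $X\subseteq G$ be nonempty with $\varphi(X)\le2$, and let $B\subseteq G$ be a configuration
edge-disjoint from $X$ with $|V(X)\cap V(B)|\ge2$. Then $\varphi(X\cup B)\le2$, and hence
$|X\cup B|\ne8$. If $|X\cup B|\le7$, then $X$ and $X\cup B$ are configurations and
$|V(X)\cap V(B)|=2$.
\end{lemma}

\begin{proof}
Since $X\cap B=\emptyset$ and $\varphi(B)=2$,
\[
\varphi(X\cup B)=\varphi(X)+2-|V(X)\cap V(B)|\le\varphi(X)\le2 .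
\]
Eight edges have $\varphi\ge3$, so $|X\cup B|\ne8$. If $|X\cup B|\le7$, then $\varphi(X\cup B)\ge2$,
and equality holds throughout.
\end{proof}

In words: \emph{edge-disjoint configurations that capture a common pair merge, their sizes add, and the
total $8$ is forbidden}. Two edge-disjoint configurations of sizes $j$ and $8-j$ thus
share at most one vertex. The first part of the lemma has no bound on $|X|$. We shall often add several
configurations in succession and need only that the final set has exactly eight edges.

\begin{lemma}[Intersections]\label{lem:inter}
Let $A,B\subseteq G$ be configurations of size at most $4$ with $A\cap B\ne\emptyset$. Then $A\cup B$ and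
$A\cap B$ are configurations, and $V(A)\cap V(B)=V(A\cap B)$.
\end{lemma}

\begin{proof}
Since $|A\cup B|\le7$, we have
$2\le\varphi(A\cup B)=4+|A\cap B|-|V(A)\cap V(B)|$, so $|V(A)\cap V(B)|\le|A\cap B|+2$. On the other
hand $V(A\cap B)\subseteq V(A)\cap V(B)$ and $|V(A\cap B)|\ge|A\cap B|+2$. So all these
inequalities are equalities.
\end{proof}

Call a set of edges \emph{tightly connected} if it is connected under the relation ``share
two vertices''.

\begin{lemma}\label{lem:tight}
A tightly connected set of $m\le7$ edges of $G$ is an $m$-configuration, and exactly $2m+1$ pairs
lie in its edges.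
\end{lemma}

\begin{proof}
Order the edges so that each one after the first shares two vertices with an earlier one. By
Lemma~\ref{lem:merge} and induction, at each step the earlier edges form a configuration $X$, and the new edge $h$
meets $V(X)$ in exactly two vertices. These form a pair already covered. The other two pairs of $h$
contain its new vertex, so they are new. Hence $3+2(m-1)$ pairs are covered.
\end{proof}

A $2$-configuration consists of two edges sharing two vertices. We call
$\{abx,aby\}$ a \emph{diamond} and the pair $xy$ its \emph{tip}. The tip has exactly one
vertex in each of the two edges; it lies in neither edge, but the diamond captures it.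

\subsection{The idea on a five-edge example}\label{sec:example}

An edge $xyz$ captures three pairs, and a diamond captures six, so in both cases there are three
pairs per edge. To save pairs one lets the tip of a diamond be a pair of another edge.
Take
\[
e=xyz,\qquad D=\{abx,aby\}
\]
with distinct vertices $a,b,x,y,z$.
The pairs lying in these three edges number only $3+5=8$, which is exactly $\frac83$ per edge. Now attach a second
diamond $D'=\{cdx,cdz\}$, with tip $xz$ and two new vertices $c,d$ (Figure~\ref{fig:K2}). In the five edges, on seven vertices,
lie $3+5+5=13$ pairs, whereas $\frac83\cdot5=\frac{40}3$. The count is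
short by $\frac13$. With a third diamond attached at $yz$ it would be $18$ against $\frac{56}3$, short
by $\frac23$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\coordinate (x) at (-1,0);
\coordinate (y) at (1,0);
\coordinate (z) at (0,1.7);
\coordinate (a) at (0,-0.7);
\coordinate (b) at (0,-1.7);
\coordinate (c) at (-1.106,1.2);
\coordinate (d) at (-1.97,1.7);
\fill[gray!45] (x)--(y)--(z)--cycle;
\fill[gray!15] (a)--(b)--(x)--cycle;
\fill[gray!15] (a)--(b)--(y)--cycle;
\fill[gray!15] (c)--(d)--(x)--cycle;
\fill[gray!15] (c)--(d)--(z)--cycle;
\draw (x)--(y)--(z)--cycle;
\draw (a)--(b)--(x)--cycle;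
\draw (a)--(b)--(y)--cycle;
\draw (c)--(d)--(x)--cycle;
\draw (c)--(d)--(z)--cycle;
\draw[dashed,thick] (a)--(z);
\draw[dashed,thick] (b) to[out=0,in=0,looseness=1.6] (z);
\foreach \p in {x,y,z,a,b,c,d} \fill (\p) circle (1.6pt);
\node[below left] at (x) {$x$};
\node[right] at (y) {$y$};
\node[above] at (z) {$z$};
\node[above right] at (a) {$a$};
\node[below] at (b) {$b$};
\node[right] at (c) {$c$};
\node[left] at (d) {$d$};
\end{tikzpicture}
\caption{An edge $e=xyz$ (dark triangle) with two attached diamonds $D=\{abx,aby\}$ and
$D'=\{cdx,cdz\}$ (light triangles), whose tips $xy$ and $xz$ are pairs of $e$. The dashed pairs $az$ and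
$bz$ lie in none of the five edges, but the three edges $D\cup\{e\}$ on the five vertices $a,b,x,y,z$
capture them. The pairs $cy,dy$ play the same role for $D'$.}
\label{fig:K2}
\end{figure}

The missing amount must come from further captured pairs, and there are some. The set
$D\cup\{e\}$ is a $3$-configuration on $\{a,b,x,y,z\}$ and captures the new pairs $az,bz$; likewise
$D'\cup\{e\}$ captures $cy,dy$. But could many such five-edge pieces share these extra
pairs, so that each piece is credited with almost nothing? They cannot. The pair $az$ is captured not only
by a $3$-configuration but also by a $5$-configuration, namely the whole piece. If another such piece,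
edge-disjoint from this one, also had $az$ as an extra pair, the $3$-configuration of one and the $5$-configuration of
the other would merge to eight edges with $\varphi\le2$. So the four extra pairs are not shared with
other such pieces, and they can pay for the missing $\frac13$.

With only one attached diamond this argument breaks down: $az$ is captured only by a
$3$-configuration of the piece, and $3+3=6$ is harmless. It has to break down, because pieces with one diamond can
share their extra pairs, and Section~\ref{sec:opt} builds from them $3$-graphs with
$|P_{\le4}|/|G|\to\frac83$.

\subsection{Plan of the proof}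

What else can capture $az$? A diamond with tip $az$ can, since $2+3=5$ and $2+5=7$ stay below $8$; but
such a diamond turns out to have pairs to spare. A configuration of size $4$ can as well, since $4+3=7$ and
$4+5=9$ step over $8$. So $4$-configurations have to be treated separately, and they have one great advantage.

\begin{lemma}\label{lem:44}
Two edge-disjoint $4$-configurations share at most one vertex.
\end{lemma}

\begin{proof}
Otherwise they merge to eight edges with $\varphi\le 2$, contrary to Lemma~\ref{lem:merge}.
\end{proof}

Accordingly, let $O$ be the set of edges of $G$ that lie in no $4$-configuration, and let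
$M=G\setminus O$. \emph{Clusters} are the classes of $M$ under the transitive closure of ``lie in a
common $4$-configuration''. Every $4$-configuration lies inside one cluster. For a cluster $C$ let
$P_4(C)$ be the set of pairs captured by some $4$-configuration $A\subseteq C$. By
Lemma~\ref{lem:44}, the sets $P_4(C)$ of distinct clusters are disjoint. So clusters compete for
pairs only with $O$. Section~\ref{sec:O} shows that $O$ splits into pieces like those
in the example. Section~\ref{sec:clusters} bounds the number of pairs a cluster can lose to $O$, and
Section~\ref{sec:disch} balances the two sides.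

\section{Reduction to admissible $3$-graphs}\label{sec:red}

The inequality of Theorem~\ref{thm:sharp} fails if one only forbids eight edges on ten vertices: the
four triples on four vertices do not contain eight edges, and there are just six pairs. Such small
dense sets must first be removed. This costs few edges, because many edge-disjoint dense sets could be
combined to eight edges on ten vertices.

\begin{lemma}\label{lem:red}
For every $\varepsilon>0$ there is $n_0$ such that for $n\ge n_0$ every $n$-vertex $3$-graph $G$ with no
eight edges on at most ten vertices becomes admissible after the deletion of at most $7\varepsilon n^2$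
edges.
\end{lemma}

\begin{proof}
Call $S\subseteq G$ \emph{dense} if $2\le|S|\le7$ and $|V(S)|\le|S|+1$. Take a maximal family
of pairwise edge-disjoint inclusion-minimal dense sets. Suppose it has at most $\varepsilon n^2$
members. Delete all their edges, at most $7\varepsilon n^2$ in number. A dense set that remained would contain a minimal dense set
edge-disjoint from the family, contrary to maximality. So no dense set remains, and the
remaining $3$-graph is admissible.

Suppose now that the family has more than $\varepsilon n^2$ members. Two distinct edges span at least
four vertices, so each member has between three and seven edges, and for some $\ell\in\{3,\dots,7\}$ at least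
$\varepsilon n^2/5$ members have exactly $\ell$ edges. Each of these spans exactly $\ell+1$
vertices: if it spanned at most $\ell$, removing an edge would leave a smaller dense set. For
large $n$ some vertex $v$ lies in at least three of them, as
$(\ell+1)\varepsilon n^2/5>2n$. In each case we find eight edges on at most ten vertices, a
contradiction.

\emph{$\ell=3$.} Three of the sets through $v$ give nine edges on at most $3\cdot4-2=10$ vertices.

\emph{$\ell=4$.} Two of the sets through $v$ give eight edges on at most $5+5-1=9$ vertices.

\emph{$\ell=5$.} Take two of the sets, $S,S'\ni v$, each on six vertices. In $S'$ every vertex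
has degree at least $2$: if a vertex had degree $1$, deleting its edge would leave four edges on at most five vertices, a
smaller dense set. The degrees sum to $15=6\cdot2+3$, so at most three vertices have
degree above $2$, and at least three have degree exactly $2$. Choose such a vertex
$w\ne v$ and delete its two edges from $S'$. The remaining three edges lie in $V(S')\setminus\{w\}$.
Together with $S$ they are eight edges on at most $6+|V(S')\setminus\{v,w\}|=10$ vertices.

\emph{$\ell=6$.} Choose an edge $h_S$ in each of the at least $\varepsilon n^2/5$ sets $S$; these edges are
distinct. By the theorem of Ruzsa and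
Szemer\'edi \cite{RS}, $f^{(3)}(n;6,3)=o(n^2)$. So for large $n$ three of the
chosen edges, say $h_i\in S_i$ for $i=1,2,3$, span at most six vertices. As
$h_1\subseteq V(S_1)$, the edges $h_2,h_3$ have at most $6-3=3$ vertices outside $V(S_1)$. So
$S_1\cup\{h_2,h_3\}$ is a set of eight edges on at most $7+3=10$ vertices.

\emph{$\ell=7$.} For two of the sets, $S,S'\ni v$, the set $S$ and an edge of $S'$ through $v$ give eight
edges on at most $8+2=10$ vertices.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:sharp}]
By the inequality of Theorem~\ref{thm:sharp}, an admissible $3$-graph on $n\ge3$ vertices has fewer than $\frac38\binom n2$ edges, since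
$|P_{\le4}|\le\binom n2$ (and trivially if it has no edges). With Lemma~\ref{lem:red} we get
$f^{(3)}(n;10,8)\le\frac38\binom n2+7\varepsilon n^2$ for every $\varepsilon>0$ and all large $n$, which is
the first statement. So $\pi(3,8)\le\frac3{16}$, and the reverse inequality is the known lower bound.
\end{proof}

From here to the end of Section~\ref{sec:disch}, $G$ is a nonempty admissible $3$-graph, and $O$, $M$ and clusters are as
defined in Section~\ref{sec:merge}.

\section{Edges outside all $4$-configurations}\label{sec:O}

Let $P(O)$ be the set of pairs that lie in an edge of $O$ or are the tip of a diamond contained in $O$.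
Tips must be included, since a diamond without its tip has only five pairs for two edges. We
use throughout that no $4$-configuration contains an edge of $O$.

\subsection{Units}

Consider the tight components of $O$, i.e.\ the components under the relation ``share two
vertices''. Pairs in edges of different components are different, since two edges sharing a pair are
in the same component.

\begin{lemma}\label{lem:comp}
\begin{enumerate}
\item[(a)] A component $T$ has $m\le3$ edges; it is an $m$-configuration with $2m+1$ pairs in its edges.
\item[(b)] The tip of a diamond contained in a component lies in no edge of that component.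
\item[(c)] A component with three edges contains at least two diamonds, and their tips are distinct.
\item[(d)] Diamonds in different components have different tips.
\item[(e)] If the tip of a diamond $D$ in a component $T$ lies in an edge $e$ of another component
$T'$, then $T=D$ and $T'=\{e\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $m\ge4$, then $T$ contains four tightly connected edges, which form a $4$-configuration by
Lemma~\ref{lem:tight}. So $m\le3$, and Lemma~\ref{lem:tight} gives the rest.

(b) The tip $xy$ of $\{abx,aby\}$ lies in neither of these edges. Suppose there is a third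
edge $h$ in the component and $x,y\in h$. By Lemma~\ref{lem:merge}, $h\cap\{a,b,x,y\}=\{x,y\}$, so $h$
shares only one vertex with each of $abx$, $aby$. As the component has no further edges by (a), this contradicts tight connectivity.

(c) A connected graph on three vertices has at least two edges, so there are at least two diamonds, and any two
of them share an edge; write them as $\{f,g\}$,
$\{g,h\}$. Suppose both have tip $\{x,y\}$, with $x\in f\setminus g$ and $y\in g\setminus f$. The
tip of $\{g,h\}$ consists of the vertex of $g\setminus h$ and that of $h\setminus g$. As $y\in g$ and
$x\notin g$, we get $h=(g\setminus\{y\})\cup\{x\}=f$, a contradiction.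

(d) Two diamonds with a common tip in different components would merge to a $4$-configuration in $O$.

(e) By Lemma~\ref{lem:merge}, $D\cup\{e\}$ is a $3$-configuration. If $|T'|\ge2$, some edge
of $T'\setminus\{e\}$ shares two vertices with $e$. If $|T|=3$, the third edge of $T$ shares two
vertices with an edge of $D$. In either case Lemma~\ref{lem:merge} yields a $4$-configuration
in $O$, a contradiction.
\end{proof}

In situation (e) we say that the diamond $D$ is \emph{attached} to $e$. It is attached to only one
edge, since two edges containing its tip would lie in one component, of size at least two. Diamonds attached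
to the same $e$ have distinct tips by (d), and these are pairs of $e$, so there are at most three. Hence $O$ is
partitioned into \emph{units} of the following types.

\begin{center}
\renewcommand{\arraystretch}{1.3}
\begin{tabular}{l|c|c|c}
unit & edges & pairs in $P(O)$ & pairs $-\ \frac83\cdot$ edges\\ \hline
$K_s$: a one-edge component $e$ with its $s$ attached diamonds, $0\le s\le3$ & $1+2s$ & $3+5s$ & $(1-s)/3$\\
$Q$: a two-edge component attached to no edge & $2$ & $6$ & $2/3$\\
$T$: a three-edge component & $3$ & $\ge9$ & $\ge1$
\end{tabular}
\end{center}

The third column counts the pairs that lie in edges of the unit or are tips of its diamonds; these are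
the pairs that \emph{belong} to the unit. For
$K_s$ the tips are pairs of $e$. For $Q$ there are five pairs in edges and one tip. For $T$ there are
seven pairs in edges and at least two tips, by (c). By (b) and (e), the tips of $Q$ and $T$ units lie in no
edge of $O$, and by (c) and (d) they are tips of no other diamonds in $O$. So \emph{the pair sets of distinct
units are disjoint, and their union is $P(O)$}.

Only $K_2$ and $K_3$ have too few pairs. We therefore study their extra pairs.

\subsection{The extra pairs}

Let $K=K_s$ be a unit with $s\ge1$. By Lemma~\ref{lem:merge}, adding the attached diamonds to $e$ one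
by one produces configurations, each diamond adding exactly two new vertices. So $K$ is a
$(2s+1)$-configuration and $|V(K)|=3+2s$. For each attached diamond $D=\{abx,aby\}$, where
$e=xyz$, put the two pairs $az,bz$ into a set $R(K)$. Since the vertices $a,b$ of different
diamonds are all distinct and outside $e$, we have $|R(K)|=2s$.

Each $r\in R(K)$ is captured by the $3$-configuration $D\cup\{e\}$. If $s\ge2$, it is
also captured by the $5$-configuration $D\cup\{e\}\cup D'$, with $D'$ another attached
diamond.

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] If $K=K_s$ with $s\ge1$, no pair of $R(K)$ lies in an edge of $G$.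
\item[(b)] If $K=K_s$ with $s\ge2$ and $r\in R(K)\cap P(O)$, then $r$ is the tip of a unit of type $Q$.
\item[(c)] If $K=K_s$ and $K'=K_{s'}$ are distinct units with $s,s'\ge2$, then $R(K)\cap R(K')=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $r\in R(K)$, say $r=az$ or $bz$ as above.

(a) The pair $r$ lies in none of $abx$, $aby$, $xyz$. If another edge $g$ contained $r$,
then $D\cup\{e,g\}$ would be a $4$-configuration by Lemma~\ref{lem:merge}, and it contains edges of $O$.

(b) By (a), $r$ is the tip of a diamond $B\subseteq O$. The components inside $K$ are $\{e\}$ and
the attached diamonds, whose tips are contained in $e$, while $r\not\subseteq e$. So the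
component $T$ containing $B$ is edge-disjoint from $K$. If $|T|=3$, then $T$ and the
$5$-configuration above both capture $r$ and merge to eight edges with $\varphi\le2$, a
contradiction. So $T=B$. This diamond is attached to no edge, since its tip $r$ lies in no edge by
(a). Hence $B$ is a unit of type $Q$.

(c) A common pair would be captured by a $3$-configuration in $K$ and an edge-disjoint
$5$-configuration in $K'$. These merge to eight edges with $\varphi\le2$, a contradiction.
\end{proof}

For $s\ge2$, a pair of $R(K)$ can thus be contested only by a $Q$-unit of which it is the tip, and which has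
$\frac23$ to spare, or by a cluster.

\section{Clusters}\label{sec:clusters}

We have to bound how many pairs a cluster loses to $O$ and how many it gains as it grows. For a
$4$-configuration $A$ let
\[
L(A)=\{q\in P(O): q\subseteq V(A)\}.
\]
Both lemmas below use the following consequence of the definition of clusters:
\begin{equation}\label{eq:conn}
\parbox{0.84\textwidth}{if $\emptyset\ne U\subsetneq C$ for a cluster $C$, there is a
$4$-configuration $A'\subseteq C$ with $A'\cap U\ne\emptyset$ and $A'\not\subseteq U$.}
\end{equation}
Indeed, an edge of $U$ and an edge of $C\setminus U$ are joined by a chain of edges in which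
consecutive ones lie in a common $4$-configuration. Take such a $4$-configuration at the first step
that leaves $U$.

\begin{lemma}[Losses]\label{lem:loss}
Let $A$ be a $4$-configuration in a cluster $C$. Then $|L(A)|\le3$. If $|L(A)|=3$, then
$C=A$ and every pair of $L(A)$ lies in an edge of $O$.
\end{lemma}

The reason is again arithmetic. Each pair of $L(A)$ is captured by an edge or a diamond of $O$,
which merges with $A$, and from $4$ one must not reach $8$. For the sizes to add up, these pieces
have to be edge-disjoint. This is the only delicate point.

\begin{proof}
For $q\in L(A)$ let $B_q\subseteq O$ consist of a single edge containing $q$ if there is one, and otherwise be a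
diamond with tip $q$. Since $A\cap O=\emptyset$ and $|A\cup B_q|\le6$, Lemma~\ref{lem:merge} gives
\begin{equation}\label{eq:meet}
V(B_q)\cap V(A)=q .
\end{equation}

\emph{The sets $B_q$ are pairwise edge-disjoint.} Let $q\ne q'$ and suppose that $B_q\cap B_{q'}\ne\emptyset$.
If one of them, say $B_q$, is a single edge, then $B_q\subseteq B_{q'}$. So
$q\subseteq V(B_{q'})\cap V(A)=q'$ by \eqref{eq:meet}, a contradiction. Otherwise both are diamonds.
They are different, since their tips are, so they share exactly one edge $g$; write $B_q=\{g,h\}$ and $B_{q'}=\{g,h'\}$.
By \eqref{eq:meet}, $g\cap V(A)=g\cap q=g\cap q'$. A tip has exactly one vertex in each edge of its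
diamond, so this set is a single vertex $x$. Write $q=\{x,y\}$ and $q'=\{x,y'\}$. Then
\[
h=(g\setminus\{x\})\cup\{y\},\qquad h'=(g\setminus\{x\})\cup\{y'\}.
\]
All vertices of $g,h,h'$ outside $V(A)$ are in $g\setminus\{x\}$. So $A\cup\{g,h,h'\}$ has
seven edges on $6+2=8$ vertices, contrary to admissibility.

\emph{Counting.} Let $S\subseteq L(A)$. Applying Lemma~\ref{lem:merge} repeatedly, starting with $X=A$,
we see that $A\cup\bigcup_{q\in S}B_q$ has $\varphi\le2$, and thus not eight edges. Hence
\[
\sum_{q\in S}|B_q|\ne4\qquad\text{for every }S\subseteq L(A).
\]
As each $|B_q|\in\{1,2\}$, at most three of the $B_q$ have size $1$ and at most one has size $2$; and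
if one has size $2$, at most one has size $1$. So $|L(A)|\le3$, with equality only if all three $B_q$
are single edges.

\emph{Larger clusters.} Suppose that $|L(A)|=3$ but $C\ne A$. By \eqref{eq:conn} with $U=A$ there is a
$4$-configuration $A'\subseteq C$ with $A'\cap A\ne\emptyset$ and $A'\not\subseteq A$. By Lemma~\ref{lem:inter},
$A\cup A'$ is a configuration of size $c\in\{5,6,7\}$. Adding $8-c\in\{1,2,3\}$ of the three edges
in the sets $B_q$, which are in $O$ and so not in $A\cup A'$, we obtain eight edges with $\varphi\le2$, by
Lemma~\ref{lem:merge}. This is a contradiction.
\end{proof}

\begin{lemma}[Growth]\label{lem:growth}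
Let $C$ be a cluster. There are $4$-configurations $A_1,\dots,A_k$ with union $C$ such that, for
$i\ge2$, the set $A_i$ shares an edge with $U_{i-1}=A_1\cup\dots\cup A_{i-1}$ and has
$t_i\in\{1,2,3\}$ edges outside $U_{i-1}$. Let $N_i$ be the set of pairs contained in $V(A_i)$
but in no $V(A_j)$ with $j<i$. Then $|N_1|=15$ and, for $i\ge2$,
\[
|N_i|\ge5,\ 9,\ 12\quad\text{according as}\quad t_i=1,\ 2,\ 3 .
\]
\end{lemma}

\begin{proof}
Start with any $4$-configuration $A_1\subseteq C$ and apply \eqref{eq:conn} with $U=U_{i-1}$ as long as
$U_{i-1}\ne C$; this ends because $C$ is finite. As
$A_1$ spans six vertices, $|N_1|=\binom62=15$.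

Let $i\ge2$ and let $p\subseteq V(A_i)$ be an old pair, i.e.\ $p\subseteq V(A_j)$ for some $j<i$. By
Lemma~\ref{lem:44}, $A_i\cap A_j\ne\emptyset$. By Lemma~\ref{lem:inter}, $A_i\cap A_j$ is a
configuration and $p\subseteq V(A_i\cap A_j)$. So $p$ is captured by a configuration contained in
$W=A_i\cap U_{i-1}$, where $|W|=4-t_i$. We bound the number of such pairs.

\begin{itemize}
\item $|W|=1$: there are $3$.
\item $|W|=2$: there are $\binom42=6$ if $W$ is a diamond. Otherwise the only configurations in $W$ are
its two edges, which give at most $3+3=6$.
\item $|W|=3$: if $W$ is a configuration, there are at most $\binom52=10$. Otherwise $W$ contains at most one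
diamond, since two diamonds would make $W$ tightly connected and hence a configuration by
Lemma~\ref{lem:tight}. With one diamond and one further edge we get at most $6+3=9$ pairs, and with no diamond
at most $9$.
\end{itemize}

So at most $10$, $6$, $3$ of the $15$ pairs in $V(A_i)$ are old when $t_i=1,2,3$, respectively.
\end{proof}

\section{Balancing the account}\label{sec:disch}

Every pair in
\[
P(O)\ \cup\bigcup_{K=K_s,\ s\ge2}R(K)\ \cup\ \bigcup_{C}P_4(C)\ \subseteq\ P_{\le4}(G)
\]
gets charge $1$, which we distribute to units and clusters. A pair wanted both by a unit $K_s$ with
$s\ge2$ and by a cluster is split between them; all other pairs have a single recipient. In the rules, $K$ always denotes a unit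
$K_s$ with $s\ge2$. By Lemma~\ref{lem:R}(c) and Lemma~\ref{lem:44}, a pair lies in at most one $R(K)$
and in at most one $P_4(C)$.

\begin{enumerate}
\item A pair in $P(O)$ gives its charge to the unit it belongs to. In addition, a $Q$-unit whose tip
lies in some $R(K)$ passes $\frac23$ on to that $K$.
\item A pair in $R(K)\setminus P(O)$ that lies in no $P_4(C)$ gives $1$ to $K$.
\item A pair in $P_4(C)\setminus P(O)$ gives $\frac19$ to $K$ and $\frac89$ to $C$ if it lies in
some $R(K)$. Otherwise it gives $1$ to $C$.
\end{enumerate}

\begin{remark}
The split $\frac19:\frac89$ is the only fixed one that works in the computations below. If a contested pair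
gives $\gamma$ to $K$ and $1-\gamma$ to $C$, a unit $K_3$ whose six extra pairs are all contested needs
$6\gamma\ge\frac23$. A cluster growing by one edge with only $5-2=3$ new pairs to count on needs
$3(1-\gamma)\ge\frac83$. Together these force $\gamma=\frac19$.
\end{remark}

\begin{proposition}\label{prop:units}
Every unit $U$ ends with charge at least $\frac83|U|$.
\end{proposition}

\begin{proof}
By the table in Section~\ref{sec:O} this holds for $K_0$, $K_1$ and $T$. A $Q$-unit keeps at least
$6-\frac23=\frac{16}3$. A unit $K=K_s$ with $s\in\{2,3\}$ needs an extra $\frac{s-1}3\le\frac23$.

If some $r\in R(K)$ is in $P(O)$, then by Lemma~\ref{lem:R}(b) it is the tip of a $Q$-unit, which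
passes $\frac23$ to $K$. Otherwise, if some $r\in R(K)$ is in no $P_4(C)$, rule 2 gives $K$ an
extra $1$. Otherwise all $2s$ pairs of $R(K)$ fall under rule 3 and together give $\frac{2s}9$. This is
$\frac49\ge\frac13$ for $s=2$ and $\frac23$ for $s=3$.
\end{proof}

\begin{proposition}\label{prop:clusters}
Every cluster $C$ receives more than $\frac83|C|$.
\end{proposition}

\begin{proof}
Choose $A_1,\dots,A_k$ as in Lemma~\ref{lem:growth}. The sets $N_i$ are disjoint subsets of $P_4(C)$,
and at most $|L(A_i)|$ pairs of $N_i$ are in $P(O)$. Every other pair of $N_i$ gives $C$ at least
$\frac89$.

\emph{$k\ge2$.} Then $|C|>4$, so $C\ne A_i$ for every $i$. Hence $|L(A_i)|\le2$ by Lemma~\ref{lem:loss}, and $C$ receives at least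
\[
\tfrac89\cdot13+\sum_{i\ge2}\tfrac89\bigl(|N_i|-2\bigr).
\]
The first term is $\frac{104}9>\frac{96}9=\frac83\cdot4$. By Lemma~\ref{lem:growth}, the summand with
index $i$ is at least
\[
\tfrac89\cdot3=\tfrac83,\qquad \tfrac89\cdot7=\tfrac{56}9>\tfrac83\cdot2,\qquad
\tfrac89\cdot10=\tfrac{80}9>\tfrac83\cdot3
\]
for $t_i=1,2,3$, respectively. As $|C|=4+\sum_{i\ge2}t_i$, the claim follows.

\emph{$k=1$ and $|L(A_1)|\le2$.} Here $C=A_1$ receives at least $\frac89\cdot13>\frac83\cdot4$.

\emph{$k=1$ and $|L(A_1)|=3$.} Write $A=A_1=C$. At $\frac89$ each, the twelve remaining pairs would
give exactly $\frac{32}3=\frac83\cdot4$. We show that each of them gives $1$, so that $C$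
receives at least $12>\frac{32}3$. By Lemma~\ref{lem:loss} there is an edge $b\in O$ containing
some $q\in L(A)$. Suppose a pair $r\subseteq V(A)$ with $r\notin P(O)$ lies in some $R(K)$ with $K=K_s$, $s\ge2$, and let
$B=D\cup\{e\}\subseteq O$ be the $3$-configuration in $K$ with $r\subseteq V(B)$. By
Lemma~\ref{lem:merge}, $A\cup B$ is a $7$-configuration and $V(A)\cap V(B)=r$. We have $b\notin B$,
since otherwise $q\subseteq V(A)\cap V(B)=r$, so $q=r\notin P(O)$, a contradiction. Also $b\notin A$, as $b\in O$. Since $q\subseteq b\cap V(A)$,
Lemma~\ref{lem:merge} shows that $A\cup B\cup\{b\}$ has $\varphi\le2$. But it has eight edges, a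
contradiction.
\end{proof}

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:sharp}]
The units and clusters partition $G$. By Propositions~\ref{prop:units} and~\ref{prop:clusters} the
total charge is at least $\frac83|G|$, so $|P_{\le4}(G)|\ge\frac83|G|$. It remains to exclude equality.
If there is a cluster, the inequality is strict by Proposition~\ref{prop:clusters}. So let $G=O$.

If there is a unit $K_0$, a unit $T$, or a $Q$-unit that passes no charge, its final charge exceeds
$\frac83$ times its size, and the inequality is strict. Otherwise all units are of type $K_1$, $K_2$ or
$K_3$, or are $Q$-units passing charge to some $K_s$ with $s\ge2$.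

Suppose some $K=K_s$ with $s\ge2$ exists. There are no clusters, so rule 3 is void, and each
of the $2s\ge4$ pairs of $R(K)$ brings $K$ at least $\frac23$: either $1$ by rule 2, or
$\frac23$ from the $Q$-unit of which it is the tip. Distinct pairs are tips of
distinct $Q$-units. So $K$ gets at least $\frac83$ extra, which is more than the required $\frac{s-1}3$, and the
inequality is strict.

In the remaining case there are no $Q$-units either, since a $Q$-unit here would pass charge to some $K_s$ with
$s\ge2$. So all units are $K_1$'s, and there is at least one, as $G\neq\emptyset$. Take one, call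
it $K$, and let $r\in R(K)$. By Lemma~\ref{lem:R}(a), $r$ lies in no edge. Every diamond in $O$ is
attached to an edge, so its tip lies in an edge and is not $r$. Hence $r\notin P(O)$. But $r$
is captured by a $3$-configuration. Since $|P(O)|=\frac83|G|$ here, we get
$|P_{\le4}(G)|\ge|P(O)|+1>\frac83|G|$.
\end{proof}

\section{The constant $\frac83$ is best possible}\label{sec:opt}

The last case of the proof suggests what a nearly extremal $3$-graph can look like: it consists of
units $K_1$ only, and their extra pairs are shared by many of them. We now
build such $3$-graphs, letting all central edges pass through one vertex $z$.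

For $m\ge1$ let $H=K_{m,m}$ be the complete bipartite graph. Let $F_m$ have the vertices $z$, $a_i$ for
$i\in V(H)$, and $x_e,y_e$ for $e\in E(H)$. For each $e=ij\in E(H)$ it has the \emph{block} of three edges
\[
a_ia_jx_e,\qquad a_ia_jy_e,\qquad x_ey_ez .
\]

\begin{proposition}\label{prop:Fm}
$F_m$ is admissible. Its configurations of size at most $4$ are the single edges, the diamonds
$\{a_ia_jx_e,a_ia_jy_e\}$ with $e=ij\in E(H)$, and the blocks. Moreover $|F_m|=3m^2$ and $|P_{\le4}(F_m)|=8m^2+2m$.
\end{proposition}

\begin{proof}
Let $S\subseteq F_m$ be nonempty with $|S|\le8$. Let $H'$ be the graph formed by those edges $e=ij$ of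
$H$ for which $S$ contains $a_ia_jx_e$ or $a_ia_jy_e$. Let $n_3$ be the number of blocks contained in
$S$, let $n_1$ be the number of blocks met by $S$ only in $x_ey_ez$, and put $\zeta=1$ if
$z\in V(S)$ and $\zeta=0$ otherwise. The vertex $a_i$ is in $V(S)$ exactly when $i\in V(H')$.

In each block met by $S$, compare the number of vertices among $x_e,y_e$ used by $S$ with the number of
edges used. If only $x_ey_ez$ is used, the difference is $2-1=1$. If all three edges are used, it is
$2-3=-1$. In the other cases it is $0$: one edge $a_ia_jx_e$ or $a_ia_jy_e$ alone uses one vertex, and any
two edges of the block use both. Hence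
\[
\varphi(S)=|V(H')|+\zeta+n_1-n_3 .
\]
Since $|S|\le8$, we have $n_3\le2$. If $n_3\ge1$, then $\zeta=1$.

\begin{itemize}
\item $n_3=0$, $H'=\emptyset$: here $S$ consists of $n_1$ edges $x_ey_ez$ and $\varphi(S)=1+|S|\ge2$, with
equality iff $|S|=1$.
\item $n_3=0$, $H'\ne\emptyset$: $\varphi(S)\ge|V(H')|\ge2$. Equality forces $H'$ to be one edge $ij=e$ and
$\zeta=n_1=0$, so $S\subseteq\{a_ia_jx_e,a_ia_jy_e\}$.
\item $n_3=1$: $\varphi(S)=|V(H')|+n_1\ge2$, with equality iff $H'$ is one edge and $n_1=0$, i.e.\ iff
$S$ is a block.
\item $n_3=2$: $H'$ has at least two edges, so $|V(H')|\ge3$ and $\varphi(S)=|V(H')|+n_1-1\ge2$. Equality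
forces $|V(H')|=3$ and $n_1=0$. As $H$ is triangle-free, $H'$ then has exactly two edges, so $S$ is
the union of two blocks and $|S|=6$.
\end{itemize}

So $\varphi(S)\ge2$ always, and $\varphi(S)=2$ happens only for $|S|\in\{1,2,3,6\}$, in particular
not for $|S|=8$. Hence $F_m$ is admissible, and every configuration of size at most $4$ is in the list; conversely, the
listed sets have $\varphi=2$.

The pairs captured by a single edge or a diamond are also captured by its block. A block spans the five
vertices $a_i,a_j,x_e,y_e,z$, hence ten pairs. Two of them are $a_iz$ and $a_jz$. The other eight,
namely $a_ia_j$ and the seven pairs containing $x_e$ or $y_e$, are captured by no other block. There are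
$m^2$ blocks and $2m$ pairs $a_iz$, so $|F_m|=3m^2$ and $|P_{\le4}(F_m)|=8m^2+2m$.
\end{proof}

The choice of a triangle-free graph $H$ matters. If $H$ contained a triangle, two of its blocks together with
the two edges $a_ia_jx_e,a_ia_jy_e$ of the third would have $|V(H')|=3$, $\zeta=1$, $n_1=0$, $n_3=2$, and
would thus be eight edges with $\varphi=2$.

\begin{proof}[End of the proof of Theorem~\ref{thm:sharp}]
By Proposition~\ref{prop:Fm},
\[
\frac{|P_{\le4}(F_m)|}{|F_m|}=\frac83+\frac2{3m}\longrightarrow\frac83 .
\]
By the strict inequality proved in Section~\ref{sec:disch}, the ratio is larger than $\frac83$ for every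
nonempty admissible $3$-graph. So the infimum is $\frac83$ and is not attained. The bound
$|G|<\frac38\binom n2$ was deduced from the inequality in Section~\ref{sec:red}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{PS}
Oleg Pikhurko and Shumin Sun,
\emph{On the quadratic $8$-edge case of the Brown--Erd\H{o}s--S\'os problem},
arXiv:2506.01739 (2025).

\bibitem{RS}
I.~Z. Ruzsa and E. Szemer\'edi, 1978.

\end{thebibliography}

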